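
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}


\title[Rationality of affine $sl(2|1)$ at boundary admissible levels]{Rationality in category $\mathcal O$ of the simple affine vertex operator superalgebra of $sl(2|1)$ at boundary admissible levels}

\begin{abstract}
Let $k=\frac1u-1$ with $u\ge2$ an integer, and let $V$ be the simple affine vertex operator superalgebra of $sl(2|1)$ at level $k$. We prove that every weak $V$-module in the category $\mathcal O$ is completely reducible and that the irreducible ones are exactly the admissible modules of level $k$, of which there are $u^2$. No description of the maximal ideal of the universal affine vertex superalgebra is used. Its role is played by one explicit vector $w\in V$, a second vacuum for the $u$-th power of a spectral flow: it forces every irreducible highest weight $V$-module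 to be invariant under that power, and a count of odd reflections then leaves $u^2$ possible highest weights. All of them are realized by spectral flow and twisted localization. We also remove the semisimplicity and finiteness hypotheses from the theorem, and show that local nilpotency of the even simple root vector cannot be removed.
\end{abstract}


\section{The question and the answer}

\subsection{The affine Lie superalgebra}
Let $\mathfrak g=sl(2|1)$ be the Lie superalgebra of complex $3\times3$ matrices $x$ with $\mathrm{str}(x)=x_{11}+x_{22}-x_{33}=0$; the matrix units $E_{13},E_{23},E_{31},E_{32}$ span its odd part. Let $\mathfrak h$ be the subalgebra of diagonal matrices in $\mathfrak g$. The form $(x|y)=\mathrm{str}(xy)$ is nondegenerate, invariant and supersymmetric on $\mathfrak g$ and nondegenerate on $\mathfrak h$. For $\gamma\in\mathfrak h^*$ let $t_\gamma\in\mathfrak h$ be defined by $(t_\gamma|x)=\gamma(x)$ for $x\in\mathfrak h$, and put $(\gamma|\gamma')=(t_\gamma|t_{\gamma'})$.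

Take the simple roots $\alpha_1$ (even, root vector $E_{12}$) and $\alpha_2$ (odd, root vector $E_{23}$), and put $\theta=\alpha_1+\alpha_2$. The roots are $\Delta=\{\pm\alpha_1,\pm\alpha_2,\pm\theta\}$, the positive roots are $\Delta_+=\{\alpha_1,\alpha_2,\theta\}$, and $\alpha_2,\theta$ are odd. With $t_{\alpha_1}=\mathrm{diag}(1,-1,0)$ and $t_{\alpha_2}=\mathrm{diag}(0,1,1)$ one finds
\[
(\alpha_1|\alpha_1)=2,\quad(\alpha_1|\alpha_2)=-1,\quad(\alpha_2|\alpha_2)=(\theta|\theta)=0,\quad(\theta|\alpha_1)=1,\quad(\theta|\alpha_2)=-1 .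
\]
Half the sum of the even positive roots minus half the sum of the odd ones is $\rho=-\alpha_2$, the dual Coxeter number is $h^\vee=1$, and the Weyl group is $W=\{1,s\}$ with $s=s_{\alpha_1}$. Let $\mathfrak g=\mathfrak n_-\oplus\mathfrak h\oplus\mathfrak n_+$ be the triangular decomposition and $Q=\mathbb Z\alpha_1+\mathbb Z\alpha_2$.

Let $\widehat{\mathfrak g}'=\mathfrak g\otimes\mathbb C[t,t^{-1}]\oplus\mathbb CK$ with $K$ central and
\[
[x\otimes t^m,y\otimes t^n]=[x,y]\otimes t^{m+n}+m\,\delta_{m+n,0}(x|y)K ,
\]
and let $\widehat{sl(2|1)}=\widehat{\mathfrak g}'\oplus\mathbb Cd$ with $[d,x\otimes t^n]=n\,x\otimes t^n$. Put $\hat{\mathfrak h}=\mathfrak h\oplus\mathbb CK\oplus\mathbb Cd$ and $\hat{\mathfrak h}^*=\mathfrak h^*\oplus\mathbb C\Lambda_0\oplus\mathbb C\delta$, where $\Lambda_0(K)=\delta(d)=1$ and $\Lambda_0,\delta$ vanish on the remaining summands. The form extends by $(\Lambda_0|\delta)=1$, $(\Lambda_0|\Lambda_0)=(\delta|\delta)=0$, $\mathfrak h^*\perp\Lambda_0,\delta$. The positive affine roots are $\hat\Delta_+=\Delta_+\cup\{\alpha+n\delta:\alpha\in\Delta\cup\{0\},\ n\ge1\}$;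 put $\hat\Delta=\hat\Delta_+\sqcup-\hat\Delta_+$, $\hat\rho=\rho+h^\vee\Lambda_0$ and $\hat{\mathfrak n}_+=\mathfrak n_+\oplus\mathfrak g\otimes t\mathbb C[t]$. We write $U=U(\widehat{\mathfrak g}')$, $x(n)=x\otimes t^n$, $x(z)=\sum_nx(n)z^{-n-1}$, and $x$ for $x(0)$.

\subsection{Vertex superalgebras, admissible weights, category $\mathcal O$}
For $k\in\mathbb C$ let $V^k=U\otimes_{U(\mathfrak g\otimes\mathbb C[t]\oplus\mathbb CK)}\mathbb C_k$ be the universal affine vertex operator superalgebra of level $k$; here $\mathfrak g\otimes\mathbb C[t]$ acts on $\mathbb C_k$ by $0$ and $K$ by $k$. Let $I\subset V^k$ be the maximal ideal and $V=V^k/I$ the simple quotient, denoted $L_{\widehat{sl(2|1)}}(k,0)$ in \cite{LW}. A \emph{weak} module is a module with no grading or finiteness condition.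

A \emph{boundary admissible level} is a number
\[
k=\frac{h^\vee}u-h^\vee=\frac1u-1,\qquad u\ge2\text{ an integer}.
\]
From now on, unless stated otherwise, $k$ is such a number, so that $k+h^\vee=\frac1u$. Following Kac and Wakimoto, the \emph{admissible weights} of level $k$ are
\begin{equation}\label{eq:adm}
t_\beta y(k\Lambda_0+\hat\rho)-\hat\rho,
\end{equation}
where $y\in W$ acts linearly and fixes $\Lambda_0,\delta$; where $\beta\in P^\vee=\{\beta\in\mathfrak h^*:(\beta|\alpha)\in\mathbb Z\ \forall\alpha\in\Delta\}$ and $t_\beta(\mu)=\mu+\mu(K)\beta-\big((\mu|\beta)+\frac12(\beta|\beta)\mu(K)\big)\delta$; and where the pair $(\beta,y)$ satisfies $t_\beta y(\gamma)\in\hat\Delta_+$ for all $\gamma\in\{\alpha_1,\alpha_2,u\delta-\theta\}$.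

We compare modules over $\widehat{\mathfrak g}'$, forgetting $d$. A weight of level $k$ then matters only modulo $\mathbb C\delta$, that is, only through its restriction to $\mathfrak h$. For $\lambda\in\mathfrak h^*$ let $L(\lambda)$ be the restriction to $\widehat{\mathfrak g}'$ of the irreducible highest weight $\widehat{sl(2|1)}$-module with highest weight $\lambda+k\Lambda_0$. Let $A\subset\mathfrak h^*$ be the set of restrictions to $\mathfrak h$ of the admissible weights of level $k$. The \emph{admissible modules} of level $k$ are the $L(\lambda)$ with $\lambda\in A$.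

The category $\mathcal O$ consists of the finitely generated $\widehat{\mathfrak g}'$-modules of level $k$ ($K$ acts as $k$) on which $\mathfrak h$ acts semisimply and $\hat{\mathfrak n}_+$ acts locally nilpotently. When local nilpotency is a hypothesis, we use only that each single element acts locally nilpotently. When it is to be verified, we show more: each vector is killed by all products of sufficiently many elements. Weak $V$-modules are particular $\widehat{\mathfrak g}'$-modules of level $k$, so one can speak of weak $V$-modules in $\mathcal O$. If all of these are completely reducible, $V$ is called \emph{rational in the category $\mathcal O$}. Irreducible modules are counted up to isomorphism and parity shift. The following is posed in \cite{LW}.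

\begin{conjecture}\label{conj}
At every boundary admissible level $k$, the vertex operator superalgebra $V$ is rational in the category $\mathcal O$, there are finitely many irreducible weak $V$-modules in $\mathcal O$, and these are exactly the admissible modules of level $k$.
\end{conjecture}

\begin{theorem}\label{thm:A}
Conjecture \ref{conj} is true for every $u\ge2$. More precisely, let $k=\frac1u-1$.
\begin{enumerate}
\item The irreducible weak $V$-modules in $\mathcal O$ are exactly the admissible modules of level $k$. There are exactly $u^2$ of them, pairwise non-isomorphic, also up to parity shift.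
\item Every weak $V$-module in $\mathcal O$ is completely reducible.
\end{enumerate}
\end{theorem}

\subsection{What to expect, and how the proof goes}
Every level $k$ module on which, for each vector, all $x(n)$ with $n\gg0$ act by zero is a $V^k$-module; passing to $V$ imposes the condition that $I$ act by zero. At $k=0$, the excluded value $u=1$, this condition is as strong as possible. There $y(1)x(-1)\mathbf 1=(y|x)k\mathbf 1=0$ for $x,y\in\mathfrak g$, so the vectors $x(-1)\mathbf 1$ lie in $I$, $V=\mathbb C$, and every weak module is a sum of trivial modules. The conjecture says that the weak $V$-modules in $\mathcal O$ still form a semisimple category with finitely many irreducibles when $k+h^\vee$ is $\frac1u$ instead of $1$. Here $\mathcal O$ is the right frame: if $(\lambda|\alpha_1)\notin\mathbb Z_{\ge0}$, all vectors $E_{21}^jv$ are nonzero for a highest weight vector $v$ of $L(\lambda)$, so already the $L_0$-eigenspace of $v$ is infinite-dimensional. By Lemma \ref{lem:adm} this happens for all but $u$ of the $u^2$ admissible weights.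

The proof has three parts.

\emph{Excluding weights.} Generators of $I$ are not at hand. Instead we exhibit a vector $w\in V$ which satisfies the annihilation conditions of the vacuum after a twist by the $u$-th power of a spectral flow $\sigma$. If $v$ is a highest weight vector of a $V$-module $L(\lambda)$, the leading coefficient $w_{(N)}v$ of $Y(w,z)v$ ($N$ largest with $w_{(N)}v\ne0$) is then a highest weight vector for the twisted positive system. Up to a scalar, the same vector is reached from $v$ by $2u$ odd reflections. Comparing the two $\mathfrak h$-weights shows that exactly two of these reflections are degenerate, one for each of the two families of odd roots $\alpha_2+n\delta$ and $\theta+n\delta$. Their positions $(n_0,n_0')\in\{0,\dots,u-1\}^2$ determine $\lambda$.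

\emph{Constructing modules.} Two pullbacks built from spectral flows produce new $V$-modules from $V$, but for $u\ge3$ these two moves do not reach all admissible modules. The missing ones come from twisted localization: one inverts $E_{21}$ and conjugates the vertex operators by a complex power of it.

\emph{Complete reducibility.} The $u^2$ weights are pairwise distinct modulo $Q$. So only self-extensions of a single $L(\lambda)$ must be excluded, and this is where semisimplicity of $\mathfrak h$ enters.

Section \ref{sec:tools} collects the tools, Section \ref{sec:chain} sets up the reflections, and Section \ref{sec:u2} goes through the argument by hand for $u=2$. Sections \ref{sec:adm}--\ref{sec:cr} prove Theorem \ref{thm:A}.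

\subsection{Further results}
The method also gives the following, proved in Section \ref{sec:strong} and not used for Theorem \ref{thm:A}. The flow $\sigma$ is defined in Section \ref{ss:flows}.

\begin{theorem}\label{thm:B}
Every weak $V$-module on which each element of $\hat{\mathfrak n}_+$ acts locally nilpotently is a direct sum of admissible modules of level $k$.
\end{theorem}

\begin{theorem}\label{thm:C}
For $\lambda\in\mathfrak h^*$ the following are equivalent: {\rm(i)} $L(\lambda)$ is a weak $V$-module; {\rm(ii)} $\lambda\in A$; {\rm(iii)} $(\sigma^u)^*L(\lambda)\cong L(\lambda)$.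
\end{theorem}

\begin{theorem}\label{thm:D}
There is a cyclic weak $V$-module with $\mathfrak h$ acting semisimply, on which $\mathfrak m=\mathfrak g\otimes t\mathbb C[t]\oplus\mathfrak g_{\alpha_2}\oplus\mathfrak g_\theta$ acts locally nilpotently, and which is not completely reducible.
\end{theorem}

So neither finite generation nor semisimplicity of $\mathfrak h$ is needed for complete reducibility, but local nilpotency of $\mathfrak g_{\alpha_1}$ cannot be dropped from Theorems \ref{thm:A} and \ref{thm:B}.

\section{Tools}\label{sec:tools}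

\subsection{Positive systems}\label{ss:pos}
Fix $0\ne e_\gamma\in\mathfrak g_\gamma$ for $\gamma\in\Delta$ and write $e_{\gamma+n\delta}=e_\gamma(n)$, a basis of the root space $\hat{\mathfrak g}_{\gamma+n\delta}$. Then $(e_\gamma|e_{-\gamma})\ne0$, and $(x|[e_\gamma,e_{-\gamma}])=\gamma(x)(e_\gamma|e_{-\gamma})$ for $x\in\mathfrak h$ gives
\begin{equation}\label{eq:comm}
[e_\gamma(n),e_{-\gamma}(-n)]=(e_\gamma|e_{-\gamma})(t_\gamma+nK).
\end{equation}
On a vector of $\mathfrak h$-weight $\nu$ and level $k$ this is the scalar $(e_\gamma|e_{-\gamma})\big((\nu|\gamma)+nk\big)$. For odd $\gamma$, $e_\gamma(n)^2=\frac12[e_\gamma(n),e_\gamma(n)]=0$.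

For $n\in\mathbb Z$ let
\begin{align*}
R_n={}&\{\alpha_1+m\delta\}_{m\ge0}\cup\{-\alpha_1+m\delta\}_{m\ge1}\cup\{m\delta\}_{m\ge1}\\
&\cup\{\alpha_2+m\delta,\ \theta+m\delta\}_{m\ge n}\cup\{-\alpha_2+m\delta,\ -\theta+m\delta\}_{m\ge1-n},
\end{align*}
and let $R_n'$ be $R_n$ with $\alpha_2+n\delta$ replaced by $-\alpha_2-n\delta$. Then $R_0=\hat\Delta_+$, and $R_{n+1}$ is $R_n'$ with $\theta+n\delta$ replaced by $-\theta-n\delta$. Thus
\[
\hat\Delta_+=R_0\to R_0'\to R_1\to R_1'\to R_2\to\cdots
\]
is a chain in which each step flips the sign of one odd root. Throughout, $R$ denotes one of the sets $R_n,R_n'$. We have $\hat\Delta=R\sqcup-R$. Define linear functionals $F_R$ on $\mathfrak h^*\oplus\mathbb C\delta$ by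
\begin{align*}
F_{R_n}&:\ \delta\mapsto3,\quad\alpha_1\mapsto1,\quad\alpha_2\mapsto1-3n,\quad\theta\mapsto2-3n;\\
F_{R_n'}&:\ \delta\mapsto3,\quad\alpha_1\mapsto2,\quad\alpha_2\mapsto-1-3n,\quad\theta\mapsto1-3n.
\end{align*}
The smallest values of $F_{R_n}$ on the members of $R_n$ in the families $\alpha_1,-\alpha_1,\alpha_2,\theta,-\alpha_2,-\theta$ are $1,2,1,2,2,1$; those of $F_{R_n'}$ on $R_n'$ are $2,1,2,1,1,2$. Within a family $F_R$ increases in steps of $3$, and $F_R(m\delta)=3m$. So $F_R$ takes positive integer values on $R$, and the set $\Pi_R$ of roots in $R$ where it equals $1$ is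
\begin{equation}\label{eq:simple}
\Pi_{R_n}=\{\alpha_1,\ \alpha_2+n\delta,\ -\theta+(1-n)\delta\},\qquad\Pi_{R_n'}=\{-\alpha_1+\delta,\ -\alpha_2-n\delta,\ \theta+n\delta\}.
\end{equation}
This is a basis of $\mathfrak h^*\oplus\mathbb C\delta$, and $F_R$ is the height with respect to it.

\begin{lemma}\label{lem:simple}
Let $\alpha\in\Pi_R$ and $\gamma\in R$, $\gamma\ne\alpha$. If $\gamma-\alpha\in\hat\Delta$, then $\gamma-\alpha\in R$.
\end{lemma}
\begin{proof}
$F_R(\gamma-\alpha)=F_R(\gamma)-1\ge0$, and $F_R$ is positive on $R$ and negative on $-R$.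
\end{proof}

Since $F_R$ is positive on $R$, $\mathfrak n_R=\bigoplus_{\gamma\in R}\hat{\mathfrak g}_\gamma$ is a subalgebra, and $\widehat{\mathfrak g}'=\mathfrak n_{-R}\oplus(\mathfrak h\oplus\mathbb CK)\oplus\mathfrak n_R$. We have $\mathfrak n_{R_0}=\hat{\mathfrak n}_+$; put $\hat{\mathfrak n}_-=\mathfrak n_{-R_0}$. A vector $y$ of a $\widehat{\mathfrak g}'$-module is called \emph{$R$-singular} if $\mathfrak n_Ry=0$.

\subsection{Weak modules}
A $\widehat{\mathfrak g}'$-module is \emph{smooth} if each of its vectors is killed by $\mathfrak g\otimes t^B\mathbb C[t]$ for some $B$. We use the following standard facts. Smooth modules of level $k$ are the same as $V^k$-modules, with the same submodules and homomorphisms; $x(-1)\mathbf 1$ acts through $x(z)$. Weak $V$-modules are those $V^k$-modules $M$ with $Y_M(I,z)=0$. Writing $Y_M(a,z)=\sum_na_{(n)}z^{-n-1}$, we have the Borcherds identity for parity-homogeneous $a,b$ and $l,m,n\in\mathbb Z$: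
\begin{equation}\label{eq:borch}
\sum_{j\ge0}(-1)^j\tbinom lj\big(a_{(m+l-j)}b_{(n+j)}-(-1)^{l+|a||b|}b_{(n+l-j)}a_{(m+j)}\big)=\sum_{j\ge0}\tbinom mj\big(a_{(l+j)}b\big)_{(m+n-j)} .
\end{equation}
For $l=0$ this is the commutator formula $[a_{(m)},b_{(n)}]=\sum_j\binom mj(a_{(j)}b)_{(m+n-j)}$. For $m=0$ it expresses $Y_M(a_{(l)}b,z)$ through $Y_M(a,z)$ and $Y_M(b,z)$. It implies locality: $(z_1-z_2)^NY_M(a,z_1)Y_M(b,z_2)=(-1)^{|a||b|}(z_1-z_2)^NY_M(b,z_2)Y_M(a,z_1)$ for $N\gg0$.

As $k+h^\vee\ne0$, the Sugawara operator $L_0$ acts on every smooth module of level $k$, preserves submodules, and satisfies $[L_0,x(n)]=-nx(n)$. If $\hat{\mathfrak n}_+v=0$ and $xv=\lambda(x)v$ for $x\in\mathfrak h$, then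
\[
L_0v=C(\lambda)v,\qquad C(\lambda)=\frac{(\lambda|\lambda+2\rho)}{2(k+1)} .
\]
Since $\widehat{\mathfrak g}'$-submodules of $V^k$ are stable under the Sugawara operator $L_{-1}$, they are ideals by skew-symmetry. So $I$ is the maximal submodule of $V^k$, and $V$ is irreducible over $\widehat{\mathfrak g}'$.

We say \emph{$\mathfrak h$-weight} for a weight in $\mathfrak h^*$. The \emph{weight} of a joint eigenvector of $\mathfrak h$ and $L_0$, of $\mathfrak h$-weight $\nu$ and $L_0$-eigenvalue $s$, is $\nu-s\delta\in\mathfrak h^*\oplus\mathbb C\delta$. Then $\hat{\mathfrak g}_\gamma$ raises weights by $\gamma$, for every $\gamma\in\hat\Delta$. (So $-L_0$ plays the role of $d$.)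

\begin{lemma}\label{lem:hw}
Let $N$ be a highest weight module of level $k$ with highest weight $\lambda\in\mathfrak h^*$: it is generated by some $v\ne0$ with $\hat{\mathfrak n}_+v=0$ and $xv=\lambda(x)v$ for $x\in\mathfrak h$. Then $N$ is smooth and spanned by weight vectors, and so are its submodules. Every weight $\nu$ of $N$ has $F_{R_0}(\mathrm{wt}(v)-\nu)\in\mathbb Z_{\ge0}$, with value $0$ only on $\mathbb Cv$. $N$ has a unique maximal proper submodule, and the quotient is $L(\lambda)$, which is irreducible over $\widehat{\mathfrak g}'$. In particular $V=L(0)$.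
\end{lemma}
\begin{proof}
By PBW, $N=U(\hat{\mathfrak n}_-)v$. Moving $x(m)$ with $m\gg0$ to the right through a fixed monomial $y_1(m_1)\cdots y_r(m_r)$ produces only modes of positive index at $v$, so $N$ is smooth. As $v$ is an eigenvector of $\mathfrak h$ and $L_0$, monomials in root vectors applied to $v$ are weight vectors, and each factor from $\hat{\mathfrak n}_-$ lowers $F_{R_0}$ by a positive integer. Submodules are stable under $\mathfrak h$ and $L_0$, hence spanned by weight vectors. A submodule is proper exactly when its component in the weight of $v$, a subspace of $\mathbb Cv$, is zero; so the sum of all proper submodules is proper. All this applies to the universal highest weight module $U\otimes_{U(\hat{\mathfrak n}_+\oplus\mathfrak h\oplus\mathbb CK)}\mathbb C_\lambda$, which maps onto $N$, so the irreducible quotient depends only on $\lambda$. The irreducible $\widehat{sl(2|1)}$-module with highest weight $\lambda+k\Lambda_0$ is generated over $\widehat{\mathfrak g}'$ by its highest weight vector, and $d+L_0$ is a scalar on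 it; so its $\widehat{\mathfrak g}'$-submodules are $d$-stable, and its restriction is this quotient.
\end{proof}

\begin{lemma}\label{lem:sing}
Let $M=L(\lambda)$, and let $0\ne y\in M$ be an $R$-singular weight vector.
\begin{enumerate}
\item $M=U(\mathfrak n_{-R})y$. All weights $\nu$ of $M$ have $F_R(\mathrm{wt}(y)-\nu)\in\mathbb Z_{\ge0}$, with value $0$ only on $\mathbb Cy$.
\item Every $R$-singular weight vector of $M$ lies in $\mathbb Cy$.
\item If $\alpha\in\Pi_R$, the weight space of weight $\mathrm{wt}(y)-\alpha$ is spanned by $e_{-\alpha}y$.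
\end{enumerate}
\end{lemma}
\begin{proof}
$M=Uy$, and (1) follows from PBW as in Lemma \ref{lem:hw}. If $y'\ne0$ is another $R$-singular weight vector, (1) for $y$ and for $y'$ shows that $F_R(\mathrm{wt}(y)-\mathrm{wt}(y'))$ and its negative are $\ge0$, hence $0$, and $y'\in\mathbb Cy$. For (3), a monomial in root vectors of $\mathfrak n_{-R}$ which lowers the weight by $\alpha$ lowers $F_R$ by $1$. So it has exactly one factor, and this factor lies in the one-dimensional space $\hat{\mathfrak g}_{-\alpha}$.
\end{proof}

\subsection{Spectral flows}\label{ss:flows}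
For $h\in\mathfrak h$ with $\gamma(h)\in\mathbb Z$ for all $\gamma\in\Delta$, put
\[
\sigma_h(xt^m)=xt^{m+\gamma(h)}\ (x\in\mathfrak g_\gamma),\qquad\sigma_h(xt^m)=xt^m+\delta_{m,0}(h|x)K\ (x\in\mathfrak h),\qquad\sigma_h(K)=K .
\]
This is an automorphism of $\widehat{\mathfrak g}'$: for $x\in\mathfrak g_\gamma$, $y\in\mathfrak g_{-\gamma}$ the extra central term $\gamma(h)(x|y)K$ in $[xt^{m+\gamma(h)},yt^{-m-\gamma(h)}]$ is matched by $(h|[x,y])=\gamma(h)(x|y)$, and the other brackets are immediate. Also $\sigma_h\sigma_{h'}=\sigma_{h+h'}$. For an automorphism $\psi$, in $\psi^*M$ an element $g$ acts as $\psi(g)$ acts on $M$. So a vector of $\mathfrak h$-weight $\nu$ in $M$ has $\mathfrak h$-weight $\nu+k(h|\cdot)$ in $\sigma_h^*M$.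

Let $\zeta\in\mathfrak h$ be the element with $\alpha_1(\zeta)=0$, $\alpha_2(\zeta)=\theta(\zeta)=1$, and let
\[
\sigma=\sigma_\zeta,\qquad\xi=\alpha_2+\theta=\alpha_1+2\alpha_2 .
\]
Since $(\xi|\alpha_1)=0$ and $(\xi|\alpha_2)=-1$, we have $\zeta=-t_\xi$, that is, $(\zeta|x)=-\xi(x)$ for $x\in\mathfrak h$. The flow $\sigma^n=\sigma_{n\zeta}$ fixes the even root families and shifts the odd ones by $\pm n$, so $\sigma^n(\hat{\mathfrak n}_+)=\mathfrak n_{R_n}$. We record the consequence:
\begin{equation}\label{eq:flowhw}
\begin{aligned}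
&\text{an $R_n$-singular vector of $\mathfrak h$-weight $\nu$ in $M$ is killed by $\hat{\mathfrak n}_+$}\\
&\text{and has $\mathfrak h$-weight $\nu-nk\,\xi$ in $(\sigma^n)^*M$; for $n=u$, $-uk\,\xi=(u-1)\xi$.}
\end{aligned}
\end{equation}

\begin{remark}[Parity]\label{rem:parity}
We do not require modules to be $\mathbb Z_2$-graded. When $\mathfrak h$ acts semisimply with $\mathfrak h$-weights in one coset of $Q$, the eigenvalue of $\zeta$ defines a compatible grading, since odd roots take the values $\pm1$ on $\zeta$ and even roots the value $0$. If one prefers graded modules and graded submodules, the proof of Theorem \ref{thm:A} applies with homogeneous generators: $\mathfrak h$ and $L_0$ are even, so the weight spaces and the spaces of $\hat{\mathfrak n}_+$-invariants used below are graded and have homogeneous bases.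
\end{remark}

\section{The chain of odd reflections}\label{sec:chain}

We want to follow the highest weight vector of $L(\lambda)$ along the chain $R_0\to R_0'\to R_1\to\cdots$. The roots that change sign are odd and isotropic, so at each step the usual $sl_2$-string collapses to two possibilities. Note that if $\alpha\in\Pi_R$ is odd, then $(R\setminus\{\alpha\})\cup\{-\alpha\}$ is a neighbor of $R$ in the (two-sided) chain, hence again one of our positive systems.

\begin{lemma}[One odd reflection]\label{lem:odd}
Let $M=L(\lambda)$, let $\alpha=\gamma+n\delta\in\Pi_R$ with $\gamma$ odd, and let $R^\alpha=(R\setminus\{\alpha\})\cup\{-\alpha\}$. Let $y\ne0$ be an $R$-singular weight vector of $\mathfrak h$-weight $\nu$, and put $p=(\nu|\gamma)+nk$.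
\begin{enumerate}
\item If $p\ne0$, then $e_{-\alpha}y$ is nonzero and $R^\alpha$-singular.
\item If $p=0$, then $e_{-\alpha}y=0$, and $y$ itself is $R^\alpha$-singular.
\end{enumerate}
\end{lemma}
\begin{proof}
Put $r=e_{-\alpha}y$. For $\beta\in R\setminus\{\alpha\}$ and $g\in\hat{\mathfrak g}_\beta$ we have $gr=\pm e_{-\alpha}gy+[g,e_{-\alpha}]y$. The first term is zero; the bracket is zero unless $\beta-\alpha\in\hat\Delta$, in which case it lies in $\hat{\mathfrak g}_{\beta-\alpha}$ with $\beta-\alpha\in R$ by Lemma \ref{lem:simple} and kills $y$. So $\hat{\mathfrak g}_\beta r=0$. Also $e_{-\alpha}r=0$ because $e_{-\alpha}^2=0$, and by \eqref{eq:comm} $e_\alpha r$ is a nonzero multiple of $py$.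

If $p\ne0$, then $r\ne0$, and $r$ is killed by $\mathfrak n_{R^\alpha}$. If $p=0$, then $r$ is killed by $\mathfrak n_R$; if it were nonzero, it would be an $R$-singular weight vector of weight $\mathrm{wt}(y)-\alpha\ne\mathrm{wt}(y)$, contrary to Lemma \ref{lem:sing}(2). So $r=0$, and $y$ is killed by $\mathfrak n_{R^\alpha}$.
\end{proof}

We now iterate. By \eqref{eq:simple}, $\alpha_2+n\delta\in\Pi_{R_n}$ and $\theta+n\delta\in\Pi_{R_n'}$, so Lemma \ref{lem:odd} applies at each step of the chain. Start with a highest weight vector $v_0=v$ of $M=L(\lambda)$ and $\lambda_0=\lambda$. Write $[P]=1$ if a statement $P$ holds and $[P]=0$ otherwise. For $n\ge0$ define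
\begin{equation}\label{eq:chain}
\begin{aligned}
p_n&=(\lambda_n|\alpha_2)+nk,&\epsilon_n&=[p_n\ne0],&v_n'&=e_{-\alpha_2}(-n)^{\epsilon_n}v_n,&\lambda_n'&=\lambda_n-\epsilon_n\alpha_2,\\
q_n&=(\lambda_n'|\theta)+nk,&\eta_n&=[q_n\ne0],&v_{n+1}&=e_{-\theta}(-n)^{\eta_n}v_n',&\lambda_{n+1}&=\lambda_n'-\eta_n\theta .
\end{aligned}
\end{equation}

\begin{proposition}\label{prop:chain}
The vectors $v_n$ and $v_n'$ are nonzero weight vectors of $\mathfrak h$-weights $\lambda_n$ and $\lambda_n'$; $v_n$ is $R_n$-singular and $v_n'$ is $R_n'$-singular. If $\epsilon_n=0$, then $e_{-\alpha_2}(-n)v_n=0$; if $\eta_n=0$, then $e_{-\theta}(-n)v_n'=0$. With $a_n=(\lambda_n|\alpha_1)$,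
\begin{equation}\label{eq:rec}
q_n=a_n+p_n+\epsilon_n,\qquad a_{n+1}=a_n+\epsilon_n-\eta_n,\qquad p_{n+1}=p_n+\tfrac1u-(1-\eta_n).
\end{equation}
\end{proposition}
\begin{proof}
Everything except \eqref{eq:rec} is Lemma \ref{lem:odd}, applied at each step. As $\theta=\alpha_1+\alpha_2$ and $(\alpha_2|\theta)=-1$, $q_n=(\lambda_n|\alpha_1)+(\lambda_n|\alpha_2)+nk-\epsilon_n(\alpha_2|\theta)=a_n+p_n+\epsilon_n$. Next, $a_{n+1}=a_n-\epsilon_n(\alpha_2|\alpha_1)-\eta_n(\theta|\alpha_1)=a_n+\epsilon_n-\eta_n$. Finally, $(\alpha_2|\alpha_2)=0$ and $(\theta|\alpha_2)=-1$ give $p_{n+1}=p_n+k+\eta_n$, and $k=\frac1u-1$.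
\end{proof}

We call a step \emph{skipped} if its $\epsilon_n$ or $\eta_n$ is $0$. In the first $2u$ steps the $\mathfrak h$-weight drops by
\begin{equation}\label{eq:drop}
\lambda-\lambda_u=\Big(\sum_{n<u}\epsilon_n\Big)\alpha_2+\Big(\sum_{n<u}\eta_n\Big)\theta .
\end{equation}

\section{The smallest case: $u=2$, $k=-\frac12$}\label{sec:u2}

Here is the argument for $u=2$; general facts proved later are quoted where they are needed. We record a weight $\lambda$ by the pair $(a_0,p_0)=\big((\lambda|\alpha_1),(\lambda|\alpha_2)\big)$.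

\emph{A second vacuum.} Run the chain in $V=L(0)$ with $v=\mathbf 1$. We have $a_0=p_0=0$, so $\epsilon_0=0$; then $q_0=0$, $\eta_0=0$ and $v_1=\mathbf 1$. Next $p_1=-\frac12$ and $q_1=0-\frac12+1=\frac12$ are nonzero, so
\[
w=v_2=e_{-\theta}(-1)e_{-\alpha_2}(-1)\mathbf 1\ne0
\]
is $R_2$-singular, of $\mathfrak h$-weight $-\alpha_2-\theta=-\xi$. By \eqref{eq:flowhw} it is a highest weight vector of $\mathfrak h$-weight $0$ in $(\sigma^2)^*V$. So $(\sigma^2)^*V\cong V$, with $w$ in the role of $\mathbf 1$.

\emph{At most four weights.} Let $L(\lambda)$ be a weak $V$-module with highest weight vector $v$. Then $Y(w,z)v\ne0$ (Lemma \ref{lem:nonzero}); let $w_{(N)}v$ be the nonzero coefficient with $N$ largest. It is $R_2$-singular (see the proof of Proposition \ref{prop:onlyA}), of $\mathfrak h$-weight $\lambda-\xi=\lambda-\alpha_2-\theta$. The chain produces the $R_2$-singular weight vector $v_2$, unique up to scalars, of $\mathfrak h$-weight $\lambda-(\epsilon_0+\epsilon_1)\alpha_2-(\eta_0+\eta_1)\theta$. Hence exactly one of $\epsilon_0,\epsilon_1$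 is zero and exactly one of $\eta_0,\eta_1$ is zero. Each of the four patterns gives two linear equations:
\begin{itemize}
\item $\epsilon_0=\eta_0=0$: $p_0=0$ and $q_0=a_0+p_0=0$, so $(a_0,p_0)=(0,0)$.
\item $\epsilon_0=\eta_1=0$: $p_0=0$; $a_1=a_0-1$, $p_1=\frac12$, $q_1=a_0-1+\frac12+1=0$, so $(a_0,p_0)=(-\frac12,0)$.
\item $\epsilon_1=\eta_1=0$: $p_1=p_0+\frac12=0$ and $q_1=a_1+p_1=a_0=0$, so $(a_0,p_0)=(0,-\frac12)$.
\item $\epsilon_1=\eta_0=0$: $q_0=a_0+p_0+1=0$ and $p_1=p_0+\frac12-1=0$, so $(a_0,p_0)=(-\frac32,\frac12)$.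
\end{itemize}
These are the four admissible weights listed for $u=2$ in Lemma \ref{lem:adm}.

\emph{All four occur.} Pullback along $\sigma$ preserves weak $V$-modules (Lemma \ref{lem:flow}), and $\sigma^*L(\lambda)$ has highest weight $(a_1,p_1)$ (see the proof of Proposition \ref{prop:all}). From $V=L(0)$ we get $(0,-\frac12)$. A second automorphism $\tau$, introduced in Section \ref{ss:pull}, turns $V$ into the module with highest weight $(k,0)=(-\frac12,0)$. For the latter, $\epsilon_0=0$, $q_0=-\frac12$ and $\eta_0=1$, so its pullback along $\sigma$ has highest weight $(a_1,p_1)=(-\frac32,\frac12)$.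

\emph{No extensions in $\mathcal O$.} Modulo $\mathbb Z$ the four pairs are the four elements of $(\frac12\mathbb Z/\mathbb Z)^2$, while elements of $Q$ pair integrally with $\alpha_1,\alpha_2$. So the weights are distinct modulo $Q$, and different irreducibles cannot be linked. Self-extensions are excluded by semisimplicity of $\mathfrak h$ (Section \ref{sec:cr}).

For general $u$ the first two parts work in the same way, with $2u$ reflections of which exactly two are skipped. What changes is the existence part. Modulo $\mathbb Z$, $\sigma^*$ preserves the residue of $a_0$ and $\tau^*$ sends it to $\frac1u-a_0$; from $0$ these moves reach only $0$ and $\frac1u$. For $u\ge3$ we need a third move, $a_0\mapsto-a_0$, and twisted localization supplies it.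

\section{Admissible weights and skipped reflections}\label{sec:adm}

\begin{lemma}\label{lem:adm}
The set $A$ is parametrized bijectively by $(n_0,n_0')\in\{0,\dots,u-1\}^2$:
\begin{enumerate}
\item if $n_0\le n_0'$: $(\lambda|\alpha_1)=-\frac{n_0'-n_0}u$ and $(\lambda|\alpha_2)=-\frac{n_0}u$;
\item if $n_0'<n_0$: $(\lambda|\alpha_1)=-2+\frac{n_0-n_0'}u$ and $(\lambda|\alpha_2)=1-\frac{n_0}u$.
\end{enumerate}
The map $\lambda\mapsto\big((\lambda|\alpha_1),(\lambda|\alpha_2)\big)\bmod\mathbb Z$ is a bijection from $A$ onto $(\frac1u\mathbb Z/\mathbb Z)^2$. In particular $|A|=u^2$, and if $\lambda,\mu\in A$ satisfy $\lambda-\mu\in Q$, then $\lambda=\mu$.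
\end{lemma}
\begin{proof}
Since $k\Lambda_0+\hat\rho=\frac1u\Lambda_0+\rho$, the weight \eqref{eq:adm} restricts to $\lambda=y\rho-\rho+\beta/u$ on $\mathfrak h$. On $\mathfrak h^*\oplus\mathbb C\delta$ the map $t_\beta$ is $\mu\mapsto\mu-(\mu|\beta)\delta$. An element $\beta\in P^\vee$ is determined by the integers $n_0=-(\alpha_2|\beta)$ and $n_0'=-(\theta|\beta)$, which can be arbitrary, and $(\alpha_1|\beta)=n_0-n_0'$.

For $y=1$ the images of $\alpha_1,\alpha_2,u\delta-\theta$ are $\alpha_1+(n_0'-n_0)\delta$, $\alpha_2+n_0\delta$, $-\theta+(u-n_0')\delta$. They are positive exactly when $0\le n_0\le n_0'\le u-1$, and $\lambda=\beta/u$; this is (1).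

For $y=s$ we have $s\alpha_1=-\alpha_1$, $s\alpha_2=\theta$, $s\theta=\alpha_2$. The images are $-\alpha_1+(n_0-n_0')\delta$, $\theta+n_0'\delta$, $-\alpha_2+(u-n_0)\delta$. They are positive exactly when $0\le n_0'<n_0\le u-1$. Here $s\rho-\rho=-\theta+\alpha_2=-\alpha_1$, so $\lambda=-\alpha_1+\beta/u$; this is (2).

In both cases the residues are $\big(-\frac{n_0'-n_0}u,-\frac{n_0}u\big)$. They determine $(n_0,n_0')$ and take each value in $(\frac1u\mathbb Z/\mathbb Z)^2$ once, which gives both bijections. The last statement follows because elements of $Q$ have integral pairings with $\alpha_1,\alpha_2$.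
\end{proof}

The following proposition explains the labels: $n_0$ and $n_0'$ are the positions of the skipped steps.

\begin{proposition}\label{prop:skip}
Run the chain \eqref{eq:chain} for $L(\lambda)$. If $\lambda_u=\lambda-(u-1)\xi$, then there are exactly one $n_0\in\{0,\dots,u-1\}$ with $\epsilon_{n_0}=0$ and exactly one $n_0'\in\{0,\dots,u-1\}$ with $\eta_{n_0'}=0$, and $\lambda\in A$ is the weight with label $(n_0,n_0')$.
\end{proposition}
\begin{proof}
Since $\xi=\alpha_2+\theta$ and $\alpha_2,\theta$ are linearly independent, \eqref{eq:drop} gives $\sum_{n<u}\epsilon_n=\sum_{n<u}\eta_n=u-1$; hence $n_0$ and $n_0'$ exist and are unique. Now \eqref{eq:rec} gives, for $0\le n\le u-1$,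
\[
p_n=p_0+\tfrac nu-[n>n_0'],\qquad a_n=a_0-[n>n_0]+[n>n_0'] .
\]
The two conditions are $p_{n_0}=0$ and $q_{n_0'}=a_{n_0'}+p_{n_0'}+\epsilon_{n_0'}=0$.

\emph{Case $n_0\le n_0'$.} The first condition gives $p_0=-\frac{n_0}u$. If $n_0<n_0'$, then $\epsilon_{n_0'}=1$ and the second condition reads $(a_0-1)+\frac{n_0'-n_0}u+1=0$. If $n_0=n_0'$, then $\epsilon_{n_0'}=0$, $p_{n_0'}=0$, and it reads $a_0=0$. Either way $a_0=-\frac{n_0'-n_0}u$.

\emph{Case $n_0'<n_0$.} The first condition is $p_0+\frac{n_0}u-1=0$. In the second, $a_{n_0'}=a_0$, $p_{n_0'}=p_0+\frac{n_0'}u$ and $\epsilon_{n_0'}=1$, so $a_0+p_0+\frac{n_0'}u+1=0$. Hence $p_0=1-\frac{n_0}u$ and $a_0=-2+\frac{n_0-n_0'}u$.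

Since $a_0=(\lambda|\alpha_1)$ and $p_0=(\lambda|\alpha_2)$, these are the weights of Lemma \ref{lem:adm}.
\end{proof}

\section{Every irreducible highest weight $V$-module is admissible}\label{sec:only}

It remains to see that being a $V$-module forces the hypothesis of Proposition \ref{prop:skip}. For this we use a vector $w\in V$ that is a vacuum for the modes shifted by $\sigma^u$. In the Borcherds identity for $x(-1)\mathbf 1$ and $w$, with $l$ equal to the shift, the right side then vanishes. So the leading coefficient of $Y(w,z)v$, for $v$ a highest weight vector, is killed by the shifted modes, that is, it is $R_u$-singular.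

\begin{lemma}\label{lem:w}
The vector
\[
w=e_{-\theta}(1-u)\,e_{-\alpha_2}(1-u)\cdots e_{-\theta}(-1)\,e_{-\alpha_2}(-1)\mathbf 1\in V
\]
is nonzero, even, an eigenvector of $L_0$, and of $\mathfrak h$-weight $-(u-1)\xi$. It satisfies $\sigma^u(xt^m)w=0$ for all $x\in\mathfrak g$ and $m\ge0$.
\end{lemma}
\begin{proof}
Apply Proposition \ref{prop:chain} to $V=L(0)$, $v_0=\mathbf 1$. From $a_0=p_0=0$ we get $\epsilon_0=0$, $q_0=0$, $\eta_0=0$, then $a_1=0$ and $p_1=\frac1u-1$. For $1\le n\le u-1$ we claim $a_n=0$ and $p_n=\frac nu-1$. This holds for $n=1$; given it for $n$, we have $p_n\ne0$, $\epsilon_n=1$, $q_n=\frac nu\ne0$, $\eta_n=1$, so $a_{n+1}=0$ and $p_{n+1}=\frac{n+1}u-1$. Hence $v_u=w$ is nonzero and $R_u$-singular, of $\mathfrak h$-weight $-(u-1)(\alpha_2+\theta)$.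

By \eqref{eq:flowhw}, $w$ is killed by $\hat{\mathfrak n}_+$ in the irreducible module $(\sigma^u)^*V$ and has $\mathfrak h$-weight $-(u-1)\xi+(u-1)\xi=0$ there. By Lemma \ref{lem:hw}, $(\sigma^u)^*V\cong L(0)=V$ with $w\mapsto\mathbf 1$, and $\mathfrak g\otimes\mathbb C[t]$ kills $\mathbf 1$.
\end{proof}

\begin{lemma}\label{lem:nonzero}
Let $M$ be an irreducible weak $V$-module, $0\ne b\in V$ parity-homogeneous, and $0\ne v\in M$. Then $Y_M(b,z)v\ne0$.
\end{lemma}
\begin{proof}
Suppose the space $M_b=\{m\in M:Y_M(b,z)m=0\}$ is nonzero, and let $m\in M_b$. For homogeneous $c\in V$ and $N\gg0$, locality gives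
\[
(z_1-z_2)^NY_M(b,z_1)Y_M(c,z_2)m=\pm(z_1-z_2)^NY_M(c,z_2)Y_M(b,z_1)m=0 .
\]
The series $Y_M(b,z_1)Y_M(c,z_2)m$ lies in $M((z_1))((z_2))$, where $z_1-z_2$ acts invertibly; so it vanishes. Thus $M_b$ is a nonzero submodule, hence all of $M$. Then $\{c\in V:Y_M(c,z)=0\}$ contains $b$, and it is a $\widehat{\mathfrak g}'$-submodule of $V$ by \eqref{eq:borch} with $m=0$. As $V$ is irreducible over $\widehat{\mathfrak g}'$, it contains $\mathbf 1$, so $M=0$, a contradiction.
\end{proof}

\begin{proposition}\label{prop:onlyA}
Let $L(\lambda)$ be a weak $V$-module. Then $\lambda_u=\lambda-(u-1)\xi$, $(\sigma^u)^*L(\lambda)\cong L(\lambda)$, and $\lambda\in A$.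
\end{proposition}
\begin{proof}
Let $v$ be a highest weight vector of $M=L(\lambda)$. By Lemma \ref{lem:nonzero} there is a largest $N$ with $w_{(N)}v\ne0$. We show that $w_{(N)}v$ is $R_u$-singular, that is, $\sigma^u(xt^m)w_{(N)}v=0$ for all $xt^m\in\hat{\mathfrak n}_+$ with $x\in\mathfrak g_\gamma$, $\gamma\in\Delta\cup\{0\}$ (where $\mathfrak g_0=\mathfrak h$).

Let $\gamma\ne0$ and $c=u\gamma(\zeta)$, so that $\sigma^u(xt^m)=x(m+c)$. By Lemma \ref{lem:w}, $x(c+j)w=0$ for all $j\ge0$. Apply \eqref{eq:borch} to $v$ with $a=x(-1)\mathbf 1$, $b=w$, $l=c$, $n=N$. The right side vanishes. On the left, $x(m+j)v=0$ for $j\ge0$, and $w_{(N+j)}v=0$ for $j\ge1$. What remains is $x(m+c)w_{(N)}v=0$, as required.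

Let $\gamma=0$; then $m\ge1$ and $\sigma^u(xt^m)=x(m)$. By Lemma \ref{lem:w}, $x(j)w=0$ for $j\ge1$ and $x(0)w\in\mathbb Cw$. The commutator formula gives $x(m)w_{(N)}v=(x(0)w)_{(m+N)}v\in\mathbb Cw_{(m+N)}v=0$.

So $w_{(N)}v$ is a nonzero $R_u$-singular weight vector of $\mathfrak h$-weight $\lambda-(u-1)\xi$. By Lemma \ref{lem:sing}(2) it is proportional to $v_u$, so $\lambda_u=\lambda-(u-1)\xi$. By \eqref{eq:flowhw}, in the irreducible module $(\sigma^u)^*M$ the vector $v_u$ is killed by $\hat{\mathfrak n}_+$ and has $\mathfrak h$-weight $\lambda$, so $(\sigma^u)^*M\cong M$ by Lemma \ref{lem:hw}. Finally, $\lambda\in A$ by Proposition \ref{prop:skip}.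
\end{proof}

\section{Every admissible module is a $V$-module}\label{sec:all}

By Lemma \ref{lem:adm} a weight in $A$ is known once its two residues modulo $\mathbb Z$ are known, and by Proposition \ref{prop:onlyA} every $L(\lambda)$ we construct as a weak $V$-module automatically has $\lambda\in A$. So it suffices to reach all $u^2$ residue pairs. We use three moves: two pullbacks and one localization.

\subsection{Pullbacks}\label{ss:pull}
For $h\ne0$ the automorphism $\sigma_h$ of $\widehat{\mathfrak g}'$ is not induced by an automorphism of $V^k$, since it does not preserve $\mathfrak g\otimes\mathbb C[t]$. So one has to prove that $\sigma_h^*$ preserves the condition $Y(I,z)=0$. We do this by expressing the vertex operators of $\sigma_h^*M$ through those of $M$.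

\begin{lemma}\label{lem:flow}
Let $h\in\mathfrak h$ with $\gamma(h)\in\mathbb Z$ for all $\gamma\in\Delta$. If $M$ is a weak $V$-module, so is $\sigma_h^*M$.
\end{lemma}
\begin{proof}
$\sigma_h^*M$ is smooth of level $k$, hence a $V^k$-module; write $Y^\sigma$ for its structure map. Its currents are
\[
x^\sigma(z)=z^cx(z)\quad(x\in\mathfrak g_\gamma,\ \gamma\ne0,\ c=\gamma(h)),\qquad x^\sigma(z)=x(z)+k(h|x)z^{-1}\quad(x\in\mathfrak h).
\]
For fields $A,B$ and $n\in\mathbb Z$ put
\[
A(z)_nB(z)=\mathrm{Res}_{z_1}\big((z_1-z)^nA(z_1)B(z)-(-1)^{|A||B|}(-z+z_1)^nB(z)A(z_1)\big),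
\]
expanding $(z_1-z)^n$ in nonnegative powers of $z$ and $(-z+z_1)^n$ in nonnegative powers of $z_1$. By \eqref{eq:borch} with $m=0$,
\begin{equation}\label{eq:recY}
Y^\sigma(x(n)b,z)=x^\sigma(z)_nY^\sigma(b,z),\qquad Y_M(x(n)b,z)=x(z)_nY_M(b,z).
\end{equation}

\emph{Multiplication by powers of $z$.} For mutually local $A,B$ and $p\in\mathbb Z$,
\begin{equation}\label{eq:zp}
(z^pA)_nB=\sum_{j\ge0}\tbinom pjz^{p-j}A_{n+j}B,
\end{equation}
where the sum is finite by locality. Indeed, for $J\ge0$ the Laurent polynomial $z_1^p-\sum_{j<J}\binom pjz^{p-j}(z_1-z)^j$ vanishes to order $J$ at $z_1=z$, so it equals $(z_1-z)^Jr(z_1,z)$ with $r\in\mathbb C[z^{\pm1},z_1^{\pm1}]$. For $J\gg0$ we have $(z_1-z)^{n+J}\big(A(z_1)B(z)-(-1)^{|A||B|}B(z)A(z_1)\big)=0$, and the remainder contributes nothing.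

\emph{The operator $D(z)$.} On $V^k$ the operators $h(m)$, $m\ge0$, commute; those with $m\ge1$ are locally nilpotent, almost all of them kill a given vector, and $h(0)$ is diagonalizable with integer eigenvalues. So
\[
D(z)=\exp\Big(\sum_{m\ge1}\tfrac{(-1)^{m+1}}mh(m)z^{-m}\Big)z^{h(0)}:V^k\to V^k[z,z^{-1}]
\]
is well defined. For $x\in\mathfrak g_\gamma$, $\gamma\ne0$, the adjoint action of the exponent on $x\otimes t^n$ is multiplication by $c\sum_{m\ge1}\frac{(-1)^{m+1}}m(t/z)^m=c\log(1+t/z)$; conjugation by its exponential is multiplication by $(1+t/z)^c$, and conjugation by $z^{h(0)}$ is multiplication by $z^c$. For $x\in\mathfrak h$, the commutator of the exponent with $x(n)$ is $\sum_{m\ge1}(-1)^{m+1}\delta_{m+n,0}k(h|x)z^{-m}$, that is, $(-1)^{n+1}z^nk(h|x)$ if $n\le-1$ and $0$ otherwise. Hence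
\begin{align*}
D(z)x(n)&=\Big(\sum_{j\ge0}\tbinom cjz^{c-j}x(n+j)\Big)D(z)&&(x\in\mathfrak g_\gamma,\ \gamma\ne0),\\
D(z)x(n)&=\big(x(n)+[n\le-1](-1)^{n+1}z^nk(h|x)\big)D(z)&&(x\in\mathfrak h).
\end{align*}

\emph{Comparison.} Put $Y'(b,z)=Y_M(D(z)b,z)$, a finite combination of fields $z^sY_M(b_s,z)$, each local with respect to $x(z)$. Then $Y'(\mathbf 1,z)=\mathrm{Id}$. We claim
\begin{equation}\label{eq:recYp}
Y'(x(n)b,z)=x^\sigma(z)_nY'(b,z).
\end{equation}
Multiplying $B$ by a power of $z$ commutes with $B\mapsto A_nB$, so \eqref{eq:recY} for $Y_M$ may be used with $D(z)b$ in place of $b$. For $x\in\mathfrak g_\gamma$, $\gamma\ne0$, \eqref{eq:recYp} is then \eqref{eq:zp} with $p=c$. For $x\in\mathfrak h$, use $\mathrm{Id}_nB=\delta_{n,-1}B$ and \eqref{eq:zp} with $p=-1$: $(z^{-1}\mathrm{Id})_nB$ is the term $j=-1-n$, equal to $[n\le-1](-1)^{n+1}z^nB$. So $Y'$ and $Y^\sigma$ satisfy the same recursion with the same initial value. Since $V^k$ is spanned by the vectors $x_1(n_1)\cdots x_r(n_r)\mathbf 1$, we get $Y^\sigma=Y'$. As $I$ is stable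 under all $h(m)$, $m\ge0$, $D(z)I\subset I[z,z^{-1}]$, and $Y^\sigma(I,z)=0$.
\end{proof}

The flow $\sigma$ fixes the $\alpha_1$-direction. To move $(\lambda|\alpha_1)$ we combine another flow with a Weyl group element. Let $\varphi\in\mathrm{Aut}(\mathfrak g)$ be conjugation by the block diagonal matrix with blocks $\begin{pmatrix}0&1\\-1&0\end{pmatrix}$ and $(1)$. It preserves the supertrace form and maps $\mathfrak g_\gamma$ to $\mathfrak g_{s\gamma}$ and $t_\gamma$ to $t_{s\gamma}$. It induces automorphisms of $\widehat{\mathfrak g}'$ and of the vertex superalgebra $V^k$; the latter preserves the maximal ideal $I$, so $\varphi^*$ preserves weak $V$-modules. Let $\beta_0\in\mathfrak h$ with $\alpha_1(\beta_0)=-1$, $\alpha_2(\beta_0)=1$, so that $\theta(\beta_0)=0$, and put $\tau=\sigma_{\beta_0}\circ\varphi$. On roots $\tau$ acts by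
\begin{align*}
\alpha_1+m\delta&\mapsto-\alpha_1+(m+1)\delta,&-\alpha_1+m\delta&\mapsto\alpha_1+(m-1)\delta,&\pm\alpha_2+m\delta&\mapsto\pm\theta+m\delta,\\
\theta+m\delta&\mapsto\alpha_2+(m+1)\delta,&-\theta+m\delta&\mapsto-\alpha_2+(m-1)\delta,&m\delta&\mapsto m\delta .
\end{align*}
Comparing with the definition of $R_0'$ we see $\tau(\hat{\mathfrak n}_+)=\mathfrak n_{R_0'}$. By Lemma \ref{lem:flow}, $\tau^*=\varphi^*\sigma_{\beta_0}^*$ preserves weak $V$-modules.

\subsection{Twisted localization}
The third move reflects $\lambda$ in $\alpha_1$ (shifted by $\rho$). If $a=(\lambda|\alpha_1)$ is not an integer, one would like to apply to $v$ the power $f^{a+1}$ of $f\in\mathfrak g_{-\alpha_1}$; formally this vector is singular. We make sense of it by inverting $f$ and conjugating operators by $f^x$. For integral $x$ this is honest conjugation; in general the result depends polynomially on $x$, so identities extend from $\mathbb Z$ to $\mathbb C$.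

\begin{lemma}\label{lem:loc}
Let $L(\lambda)$ be a weak $V$-module with $a=(\lambda|\alpha_1)\notin\mathbb Z$. Let $e\in\mathfrak g_{\alpha_1}$, $f\in\mathfrak g_{-\alpha_1}$ with $(e|f)=1$, and $H=[e,f]=t_{\alpha_1}$.
\begin{enumerate}
\item $f$ acts injectively on $M=L(\lambda)$, and the localization $N=M[f^{-1}]\supset M$ is a weak $V$-module, on which $f$ is bijective.
\item $L(\lambda-(a+1)\alpha_1)$ is a weak $V$-module.
\end{enumerate}
\end{lemma}
\begin{proof}
(1) As an $sl_2$-module $\mathfrak g$ is a sum of modules of dimension at most $3$, so $(\mathrm{ad}f)^3\widehat{\mathfrak g}'=0$ and $\mathrm{ad}f$ is locally nilpotent on $U$. From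
\[
f^Jy=\sum_i\tbinom Ji(\mathrm{ad}f)^i(y)f^{J-i},\qquad yf^J=\sum_i(-1)^i\tbinom Jif^{J-i}(\mathrm{ad}f)^i(y)
\]
we see that for $y\in U$, $j\ge0$ and $J\gg0$, $f^Jy\in Uf^j$ and $yf^J\in f^jU$. By PBW the even element $f$ is neither a left nor a right zero divisor in $U$. So $\{f^j\}$ satisfies the left and right Ore conditions, and the localization $U_f=U[f^{-1}]\supset U$ exists. Put $N=U_f\otimes_UM$. Its elements have the form $f^{-j}m$ with $m\in M$, and the kernel of $M\to N$ is the submodule $\{m:f^jm=0\text{ for some }j\}$. It does not contain the highest weight vector $v$, since $ef^jv=j(a-j+1)f^{j-1}v$ has nonzero coefficient for all $j\ge1$, whence $f^jv\ne0$. As $M$ is irreducible, the kernel is $0$. So $M\subset N$, and $f$ is injective on $M$ and bijective on $N$.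

Let $L_f,R_f$ be left and right multiplication by $f$ in an algebra where $f$ is invertible. Then $R_f=L_f-\mathrm{ad}f=L_f(1-L_f^{-1}\mathrm{ad}f)$, and $L_f$ commutes with $\mathrm{ad}f$. Hence for $x\in\mathbb Z$ and $y$ with $(\mathrm{ad}f)^iy=0$ for $i\gg0$,
\begin{equation}\label{eq:fx}
yf^x=f^x\sum_{i\ge0}(-1)^i\tbinom xif^{-i}(\mathrm{ad}f)^i(y).
\end{equation}
For $g\in\mathfrak g$, taking $y=g(n)$ and $x=-j$, we get
\[
g(n)f^{-j}m=f^{-j}\sum_{i\le2}(-1)^i\tbinom{-j}if^{-i}\big((\mathrm{ad}f)^ig\big)(n)m,
\]
which is $0$ for $n\gg0$. So $N$ is smooth, hence a $V^k$-module containing $M$ as a submodule. On $N$ the commutator formula gives $[f,b_{(n)}]=(f(0)b)_{(n)}$ for $b\in V^k$. Since $f(0)$ is locally nilpotent on $V^k$, \eqref{eq:fx} holds in $\mathrm{End}(N)$ for $y=b_{(n)}$, with $(\mathrm{ad}f)^i(y)=(f(0)^ib)_{(n)}$. If $b\in I$, then all $f(0)^ib\in I$ act by zero on $M$, so $b_{(n)}f^{-j}m=0$. Thus $Y_N(I,z)=0$.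

(2) For $x\in\mathbb C$ and $b\in V^k$ put
\[
Y^x(b,z)=\sum_{i\ge0}(-1)^i\tbinom xif^{-i}\,Y_N(f(0)^ib,z),
\]
a finite sum whose range depends only on $b$, and write $b^x_{(n)}$ for its modes. For $x\in\mathbb Z$, \eqref{eq:fx} says $Y^x(b,z)=f^{-x}Y_N(b,z)f^x$, so $Y^x$ is a $V^k$-module structure on $N$. We claim that this holds for every $x\in\mathbb C$. First, $Y^x(\mathbf 1,z)=\mathrm{Id}$ because $f(0)\mathbf 1=0$. Next, given $b$ and $v'\in N$, there is $n_1$ with $(f(0)^ib)_{(n)}v'=0$ for all $i$ and all $n\ge n_1$, so $b^x_{(n)}v'=0$ for $n\ge n_1$, with $n_1$ independent of $x$. Finally, apply both sides of \eqref{eq:borch} for $Y^x$ and fixed $a',b\in V^k$, $l,m,n\in\mathbb Z$ to $v'\in N$. Only finitely many $j$ contribute, in a range independent of $x$: in the first term because $b^x_{(n+j)}v'=0$ for $j\gg0$, in the second because $a'^{\,x}_{(m+j)}v'=0$ for $j\gg0$, and on the right because $a'_{(l+j)}b=0$ for $j\gg0$. Each contribution is a polynomial in $x$ with coefficients in $N$. The identity holds for all $x\in\mathbb Z$,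 so the coefficients of the difference of the two sides vanish, and it holds for all $x\in\mathbb C$. So $N^x=(N,Y^x)$ is a $V^k$-module. Since $f(0)^iI\subset I$ and $Y_N(I,z)=0$, it is a weak $V$-module.

In $N^x$ an element $y\in\widehat{\mathfrak g}'$ acts by $\Theta_x(y)=\sum_i(-1)^i\binom xif^{-i}(\mathrm{ad}f)^i(y)$. From $[f,e]=-H$, $[f,[f,e]]=-2f$ and $ev=0$ we get, for the vector $v\in M\subset N^x$ and every $x\in\mathbb C$,
\begin{equation}\label{eq:thetae}
\Theta_x(e)v=\big(e+xf^{-1}H-x(x-1)f^{-1}\big)v=x(a-x+1)f^{-1}v .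
\end{equation}
Now take $x=a+1$.
\begin{itemize}
\item By \eqref{eq:thetae}, $\Theta_x(e)v=0$.
\item Let $y\in\hat{\mathfrak g}_\gamma$ with $\gamma\in\hat\Delta_+\setminus\{\alpha_1\}$. By Lemma \ref{lem:simple} for $R_0$, $[f,y]$ is zero or lies in $\hat{\mathfrak g}_{\gamma-\alpha_1}$ with $\gamma-\alpha_1\in\hat\Delta_+$; moreover $\gamma-\alpha_1\ne\alpha_1$ as $2\alpha_1$ is not a root. Repeating, all $(\mathrm{ad}f)^i(y)$ lie in $\hat{\mathfrak n}_+$, so $\Theta_x(y)v=0$.
\item For $g\in\mathfrak h$, $[f,g]=\alpha_1(g)f$ and $(\mathrm{ad}f)^2g=0$, so $\Theta_x(g)v=(\lambda(g)-x\alpha_1(g))v$.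
\end{itemize}
Thus $v$ generates in $N^x$ a weak $V$-module which is a highest weight module with highest weight $\lambda-(a+1)\alpha_1$, and its quotient $L(\lambda-(a+1)\alpha_1)$ is a weak $V$-module.
\end{proof}

\subsection{Reaching all residues}

\begin{proposition}\label{prop:all}
For every $\lambda\in A$, $L(\lambda)$ is a weak $V$-module.
\end{proposition}
\begin{proof}
Let $S$ be the set of $\lambda\in\mathfrak h^*$ for which $L(\lambda)$ is a weak $V$-module. Then $S\subset A$ by Proposition \ref{prop:onlyA}. By Lemma \ref{lem:adm} it suffices to show that all residues $(a,p)=\big((\lambda|\alpha_1),(\lambda|\alpha_2)\big)\in(\frac1u\mathbb Z/\mathbb Z)^2$ occur in $S$. Since $V=L(0)$, $(0,0)$ occurs. Let $\lambda\in S$ and $M=L(\lambda)$, with notation \eqref{eq:chain}.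

(1) \emph{The move $\sigma^*$.} $\sigma^*M$ is an irreducible weak $V$-module. By \eqref{eq:flowhw} $v_1$ is a highest weight vector in it, with weight $\mu=\lambda_1-k\xi$. Here $(\mu|\alpha_1)=a_1\equiv a_0$ and $(\mu|\alpha_2)=(\lambda_1|\alpha_2)+k=p_1\equiv p_0+\frac1u$ modulo $\mathbb Z$. So if some $p$ occurs with a given $a$, all $p\in\frac1u\mathbb Z/\mathbb Z$ occur with it.

(2) \emph{The move $\tau^*$.} $\tau^*M$ is an irreducible weak $V$-module in which the $R_0'$-singular vector $v_0'$ of $M$ is killed by $\hat{\mathfrak n}_+$. Since $\tau(t_{\alpha_1})=\sigma_{\beta_0}(-t_{\alpha_1})=-t_{\alpha_1}-\alpha_1(\beta_0)K=-t_{\alpha_1}+K$, its weight $\mu$ in $\tau^*M$ satisfies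
\[
(\mu|\alpha_1)=k-(\lambda_0'|\alpha_1)=k-a_0-\epsilon_0\equiv\tfrac1u-a_0 .
\]
So if $a$ occurs, $\frac1u-a$ occurs. (For $M=V$ we have $v_0'=\mathbf 1$, $\mu(t_{\alpha_1})=k$, and $\mu(t_{\alpha_2})=k(\beta_0|t_\theta)=0$, the value quoted in Section \ref{sec:u2}.)

(3) \emph{Localization.} If $a\notin\mathbb Z$, Lemma \ref{lem:loc} gives a weight in $S$ whose pairing with $\alpha_1$ is congruent to $a-2(a+1)=-a-2\equiv-a$.

Applying (2) and then (3) leads from $a$ to $a-\frac1u$ unless $\frac1u-a\equiv0$. Starting at $0$, the step from $-\frac ju$ to $-\frac{j+1}u$ is allowed unless $u$ divides $j+1$. So $-\frac ju$ occurs for $0\le j\le u-1$, and these are all residues. With (1), $S=A$.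
\end{proof}

\section{Complete reducibility and the proof of Theorem \ref{thm:A}}\label{sec:cr}

\begin{lemma}\label{lem:hwirr}
Every highest weight weak $V$-module $N$ is irreducible, hence isomorphic to $L(\lambda)$ with $\lambda\in A$.
\end{lemma}
\begin{proof}
Let $v$ and $\lambda$ be the highest weight vector and highest weight, and suppose the maximal proper submodule $N'$ is nonzero. It is spanned by weight vectors, and by Lemma \ref{lem:hw} the numbers $F_{R_0}(\mathrm{wt}(v)-\nu)$, for $\nu$ a weight of $N'$, are nonnegative integers. Let $v''\in N'$ be a nonzero weight vector for which this number is smallest. Then $\hat{\mathfrak n}_+v''=0$; let $\mu$ be its $\mathfrak h$-weight. $L(\lambda)$ and $L(\mu)$ are quotients of the weak $V$-modules $N$ and $Uv''$, so $\lambda,\mu\in A$ by Proposition \ref{prop:onlyA}. As $\lambda-\mu\in Q$, Lemma \ref{lem:adm} gives $\lambda=\mu$. Then $L_0$ has the same eigenvalue $C(\lambda)$ on $v$ and $v''$, so they have the same weight, and $v''\in\mathbb Cv$. This contradicts $v\notin N'$.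
\end{proof}

\begin{lemma}\label{lem:engel}
Let $M$ be a weak $V$-module on which every element of $\hat{\mathfrak n}_+$ acts locally nilpotently.
\begin{enumerate}
\item For $g\in M$, $U(\hat{\mathfrak n}_+)g$ is finite-dimensional and annihilated by $\mathfrak g\otimes t^B\mathbb C[t]$ for some $B\ge1$.
\item Let $E\ne0$ be a finite-dimensional subquotient of $M$ as an $\hat{\mathfrak n}_+$-module, annihilated by $\mathfrak g\otimes t^B\mathbb C[t]$ for some $B\ge1$. Then $E^{\hat{\mathfrak n}_+}\ne0$.
\end{enumerate}
\end{lemma}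
\begin{proof}
(1) By smoothness some $\mathfrak g\otimes t^B\mathbb C[t]$, $B\ge1$, kills $g$. It is an ideal of $\mathfrak g\otimes\mathbb C[t]$, so it kills $U(\mathfrak g\otimes\mathbb C[t])g$. Let $y_1,\dots,y_r$ be a basis of a complement of it in $\hat{\mathfrak n}_+$, consisting of elements of root spaces, ordered by nondecreasing $F_{R_0}$ of the root. By PBW the monomials $y_1^{k_1}\cdots y_r^{k_r}$ applied to $g$ span $U(\hat{\mathfrak n}_+)g$. By local nilpotency of $y_r$ only finitely many vectors $y_r^{k_r}g$ are nonzero; by local nilpotency of $y_{r-1}$ on this finite set only finitely many $y_{r-1}^{k_{r-1}}y_r^{k_r}g$ are nonzero; and so on.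

(2) With $y_1,\dots,y_r$ as in (1), the $y_i$ act nilpotently on $E$. Brackets add roots, hence strictly increase $F_{R_0}$, so modulo $\mathfrak g\otimes t^B\mathbb C[t]$ we have $[\hat{\mathfrak n}_+,y_j]\subset\mathrm{span}(y_{j+1},\dots,y_r)$. The kernel of $y_r$ on $E$ is therefore nonzero and $\hat{\mathfrak n}_+$-stable; inside it, where $y_r=0$, the kernel of $y_{r-1}$ is nonzero and $\hat{\mathfrak n}_+$-stable; continuing down to $y_1$ we find a nonzero vector killed by $\hat{\mathfrak n}_+$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:A}]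
Let $M\ne0$ be a weak $V$-module in $\mathcal O$. It is generated by finitely many $\mathfrak h$-weight vectors $g_i$. By Lemma \ref{lem:engel}(1), $E=\sum_iU(\hat{\mathfrak n}_+)g_i$ is finite-dimensional and annihilated by some $\mathfrak g\otimes t^B\mathbb C[t]$; it is $\mathfrak h$-stable. The space $E^{\hat{\mathfrak n}_+}$ is nonzero by Lemma \ref{lem:engel}(2) and $\mathfrak h$-stable, so it has a basis of $\mathfrak h$-weight vectors. Passing to $E/E^{\hat{\mathfrak n}_+}$ and repeating, we obtain a flag $0=E_0\subset E_1\subset\dots\subset E_r=E$ of $\mathfrak h$-stable subspaces with one-dimensional steps and $\hat{\mathfrak n}_+E_i\subset E_{i-1}$. The submodules $M_i=UE_i$ form a finite filtration of $M$. Each $M_i/M_{i-1}$ is zero or a highest weight weak $V$-module, hence isomorphic to some $L(\lambda)$ with $\lambda\in A$ by Lemma \ref{lem:hwirr}.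

(1) If $M$ is irreducible, the first nonzero $M_i$ is $M$, so $M\cong L(\lambda)$ with $\lambda\in A$. Conversely, let $\lambda\in A$. Then $L(\lambda)$ is an irreducible weak $V$-module by Proposition \ref{prop:all}. It is cyclic and $\mathfrak h$-semisimple. If $v$ is its highest weight vector, the numbers $F_{R_0}(\mathrm{wt}(v)-\nu)$, $\nu$ a weight, are nonnegative integers, and root vectors of $\hat{\mathfrak n}_+$ lower this number by at least $1$; so each vector is killed by all products of sufficiently many elements of $\hat{\mathfrak n}_+$. Hence $L(\lambda)\in\mathcal O$. Its highest weight vector is unique up to scalars by Lemma \ref{lem:sing}(2), so different $\lambda$ give non-isomorphic modules, also up to parity shift since $\mathfrak h$ is even. Finally $|A|=u^2$ by Lemma \ref{lem:adm}.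

(2) For $c\in\mathfrak h^*/Q$ let $M^c$ be the sum of the $\mathfrak h$-weight spaces of $M$ with weights in $c$. These are submodules, and $M=\bigoplus_cM^c$. Fix $c$ with $X=M^c\ne0$. The submodules $(M_i)^c$ filter $X$, and their nonzero factors are the $M_i/M_{i-1}\cong L(\lambda)$ with $\lambda\in A\cap c$. By Lemma \ref{lem:adm}, $A\cap c$ consists of a single $\lambda$.

The operator $L_0$ is locally finite on $X$: it is semisimple on each factor of the filtration, so for $x\in X$ some nonzero polynomial in $L_0$ sends $x$ to the next smaller term, and after finitely many steps a product of such polynomials kills $x$. As $L_0$ commutes with $\mathfrak h$, $X$ is the direct sum of the spaces $X_{(\nu,s)}$ of $\mathfrak h$-weight $\nu$ and generalized $L_0$-eigenvalue $s$, and $X\mapsto X_{(\nu,s)}$ is exact on subquotients of $X$. Put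
\[
T=X_{(\lambda,C(\lambda))} .
\]
The corresponding space of $L(\lambda)$ is one-dimensional, so $\dim T$ is the length of $X$. For $\gamma+m\delta\in\hat\Delta_+$ (with $\gamma\in\Delta\cup\{0\}$) we have $\hat{\mathfrak g}_{\gamma+m\delta}T\subset X_{(\lambda+\gamma,C(\lambda)-m)}$. This space is $0$ by exactness, because $\lambda+\gamma-(C(\lambda)-m)\delta$ is not a weight of $L(\lambda)$. So $\hat{\mathfrak n}_+T=0$. Since $\mathfrak h$ is semisimple, every $0\ne t\in T$ is an $\mathfrak h$-eigenvector, and $Ut$ is irreducible by Lemma \ref{lem:hwirr}. Hence $UT$ is a sum of irreducible submodules. By exactness the space of type $(\lambda,C(\lambda))$ in $X/UT$ is $T/T=0$; as all composition factors of $X/UT$ are isomorphic to $L(\lambda)$, it has length $0$. Thus $X=UT$ is semisimple, and so is $M$.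
\end{proof}

\section{The criterion, non-semisimple $\mathfrak h$, and sharpness}\label{sec:strong}

\begin{proof}[Proof of Theorem \ref{thm:C}]
(i)$\Rightarrow$(iii) is part of Proposition \ref{prop:onlyA}, and (ii)$\Rightarrow$(i) is Proposition \ref{prop:all}. For (iii)$\Rightarrow$(ii): by \eqref{eq:flowhw}, $v_u$ is a highest weight vector of $(\sigma^u)^*L(\lambda)$ with weight $\lambda_u+(u-1)\xi$. If $(\sigma^u)^*L(\lambda)\cong L(\lambda)$, this weight equals $\lambda$, and Proposition \ref{prop:skip} gives $\lambda\in A$.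
\end{proof}

We turn to Theorem \ref{thm:B}. Two things are new: $\mathfrak h$ must be shown to act locally finitely, and self-extensions on which $\mathfrak h$ is not semisimple must be excluded. The first uses that $A$ is finite. The second uses that in the chain for $L(\lambda)$ both kinds of reflections are skipped once: each skip kills one coordinate of the nilpotent part of $\mathfrak h$.

\begin{proof}[Proof of Theorem \ref{thm:B}]
Let $M$ be a weak $V$-module on which each element of $\hat{\mathfrak n}_+$ acts locally nilpotently.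

\emph{Step 1: $\mathfrak h$ acts locally finitely on $M$.} The idea is that elements of $I$ give polynomial equations for the action of $\mathfrak h$ on $M^{\hat{\mathfrak n}_+}$, and that all solutions lie in the finite set $A$.

Let $\mathbb M=U\otimes_{U(\hat{\mathfrak n}_+\oplus\mathfrak h\oplus\mathbb CK)}S(\mathfrak h)$, where $\hat{\mathfrak n}_+$ acts on $S(\mathfrak h)$ by $0$, $\mathfrak h$ by multiplication and $K$ by $k$. It is graded by $Q\oplus\mathbb Z\delta$, with all degrees in $-\mathbb Z_{\ge0}\hat\Delta_+$ and degree-zero part $1\otimes S(\mathfrak h)$. Since $F_{R_0}\le0$ on all degrees, $\mathbb M$ is smooth. If $b\in V^k$ has $\mathfrak h$-weight $\beta$ and conformal weight $s$, then $b_{(n)}$ acts on $\mathbb M$ with degree $\beta+(n+1-s)\delta$. So for $b\in I$ of $\mathfrak h$-weight $0$ and conformal weight $s$ there is $P_b\in S(\mathfrak h)$ with $b_{(s-1)}(1\otimes1)=1\otimes P_b$. Let $J\subset S(\mathfrak h)$ be the ideal generated by all these $P_b$. If $v$ is a vector of a smooth module of level $k$ with $\hat{\mathfrak n}_+v=0$,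 then $\hat{\mathfrak n}_+U(\mathfrak h)v=0$, so there is a homomorphism from $\mathbb M$ with $1\otimes1\mapsto v$, and
\begin{equation}\label{eq:Pb}
b_{(s-1)}v=P_bv .
\end{equation}
For $v\in M^{\hat{\mathfrak n}_+}$ the left side is $0$. As $M^{\hat{\mathfrak n}_+}$ is $\mathfrak h$-stable, $JM^{\hat{\mathfrak n}_+}=0$.

We claim that the zero set of $J$ in $\mathfrak h^*$ is contained in $A$. Suppose $P_b(\lambda)=0$ for all $b$, and let $v$ be a highest weight vector of $L=L(\lambda)$. Put $W=\mathrm{span}\{b_{(n)}v:b\in I,\ n\in\mathbb Z\}$ and $IL=\mathrm{span}\{b_{(n)}m:b\in I,\ m\in L,\ n\in\mathbb Z\}$. For $b\in I$ and $m\in\mathbb Z$ the commutator formula reads $[x(m),b_{(n)}]=\sum_{j\ge0}\binom mj(x(j)b)_{(m+n-j)}$, with all $x(j)b\in I$. Hence $IL$ is a submodule, $IL=UW$ because $L=Uv$, and $W$ is stable under $\hat{\mathfrak n}_+\oplus\mathfrak h$; so $IL=U(\hat{\mathfrak n}_-)W$. If $IL\ne0$, then $IL=L\ni v$. Since no weight $\nu$ of $L$ has $F_{R_0}(\mathrm{wt}(v)-\nu)<0$ and factors from $\hat{\mathfrak n}_-$ lower $F_{R_0}$,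 $v$ lies in the subspace of $W$ of weight $\mathrm{wt}(v)$. This subspace is spanned by the vectors $b_{(s-1)}v$ with $b\in I$ of $\mathfrak h$-weight $0$ and conformal weight $s$, and $b_{(s-1)}v=P_b(\lambda)v=0$ by \eqref{eq:Pb}, a contradiction. So $IL=0$, $L$ is a weak $V$-module, and $\lambda\in A$ by Proposition \ref{prop:onlyA}.

Since $A$ is finite, $\dim S(\mathfrak h)/J<\infty$ by the Nullstellensatz. So $\mathfrak h$ is locally finite on $M^{\hat{\mathfrak n}_+}$, and hence on the submodule it generates, as $\mathrm{ad}\,\mathfrak h$ is semisimple on $U$. The same holds for subquotients of $M$, since they satisfy the same hypotheses. For $g\in M$, Lemma \ref{lem:engel} gives a flag in $U(\hat{\mathfrak n}_+)g$ with one-dimensional steps, each mapped by $\hat{\mathfrak n}_+$ into the previous one. It yields a finite filtration of $Ug$ whose factors are generated by vectors killed by $\hat{\mathfrak n}_+$, so $\mathfrak h$ is locally finite on the factors. An extension of $\mathfrak h$-locally finite modules is $\mathfrak h$-locally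 finite: if $x$ lies in the extension, the intersection of $S(\mathfrak h)x$ with the submodule is finitely generated over the noetherian ring $S(\mathfrak h)$, hence finite-dimensional, and the image in the quotient is finite-dimensional. So $\mathfrak h$ is locally finite on $Ug$, and on $M$.

\emph{Step 2: Reduction.} It suffices to show that every finitely generated submodule $X$ is semisimple with admissible factors, for then $M$ is a sum of admissible modules. Let $g_1,\dots,g_s$ generate $X$. By Step 1 and Lemma \ref{lem:engel}, $E=\sum_iU(\hat{\mathfrak n}_+)U(\mathfrak h)g_i$ is finite-dimensional and annihilated by some $\mathfrak g\otimes t^B\mathbb C[t]$; it is $\mathfrak h$-stable. Choosing common $\mathfrak h$-eigenvectors in the successive spaces of $\hat{\mathfrak n}_+$-invariants, we get a filtration of $X$ as in Section \ref{sec:cr}, with nonzero factors $L(\lambda)$, $\lambda\in A$. Decomposing $X$ by generalized $\mathfrak h$-weights modulo $Q$, we may assume that all factors are isomorphic to one $L(\lambda)$. As in Section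 \ref{sec:cr}, $L_0$ is locally finite on $X$. Let $T$ be the joint generalized eigenspace of $(\mathfrak h,L_0)$ for $(\lambda,C(\lambda))$. The argument there, with generalized $\mathfrak h$-weight spaces, gives $\hat{\mathfrak n}_+T=0$ and $\dim T=\mathrm{length}(X)$; and if $\mathfrak h$ acts on $T$ by $\lambda$, it shows that $X=UT$ is semisimple.

\emph{Step 3: $\mathfrak h$ acts on $T$ by $\lambda$.} Suppose not. The operators $x-\lambda(x)$, $x\in\mathfrak h$, on $T$ are commuting and nilpotent. Let $T_1\subsetneq T$ be their common kernel. A nonzero vector of $T/T_1$ killed by all of them gives $t'\in T\setminus T_1$ with $(x-\lambda(x))t'\in T_1$ for all $x$, not all zero. Choose a hyperplane $T_0\subset T_1$ not containing all $(x-\lambda(x))t'$. Since $UT_0=U(\hat{\mathfrak n}_-)T_0$, comparison of weights gives $UT_0\cap T=T_0$. So in $X/UT_0$ we have a vector $t\ne0$ spanning the image of $T_1$, and the image of $t'$, again denoted $t'$ and not in $\mathbb Ct$. Both are killed by $\hat{\mathfrak n}_+$, and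
\[
xt=\lambda(x)t,\qquad xt'=\lambda(x)t'+\mu(x)t\quad(x\in\mathfrak h),\qquad0\ne\mu\in\mathfrak h^* .
\]
Let $Z=Ut'$, which contains $t$. By Lemma \ref{lem:hwirr}, $Ut\cong L(\lambda)$. Its subspace of generalized weight $\lambda-C(\lambda)\delta$ is $\mathbb Ct\not\ni t'$, so $Z/Ut\ne0$, and $Z/Ut\cong L(\lambda)$, again by Lemma \ref{lem:hwirr}.

Let $y_n,y_n'\in U$ be the monomials with $v_n=y_nv$, $v_n'=y_n'v$ in the chain \eqref{eq:chain} for $L(\lambda)$. Put $t_n=y_nt$, $t_n^\flat=y_n't$, $\hat t_n=y_nt'$, $\hat t_n^{\,\flat}=y_n't'$. Under $Ut\cong L(\lambda)$ the vectors $t_n,t_n^\flat$ correspond to $v_n,v_n'$. Moreover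
\begin{equation}\label{eq:jordan}
x\hat t_n=\lambda_n(x)\hat t_n+\mu(x)t_n,\qquad x\hat t_n^{\,\flat}=\lambda_n'(x)\hat t_n^{\,\flat}+\mu(x)t_n^\flat\qquad(x\in\mathfrak h).
\end{equation}
We claim that $\hat t_n$ is $R_n$-singular for $0\le n\le u$ and $\hat t_n^{\,\flat}$ is $R_n'$-singular for $0\le n<u$. This holds for $\hat t_0=t'$. Let $\hat t_n$ be $R_n$-singular, $n<u$, and put $\alpha=\alpha_2+n\delta$, $r=e_{-\alpha}\hat t_n$. As in the proof of Lemma \ref{lem:odd}, $r$ is killed by $\hat{\mathfrak g}_\gamma$ for $\gamma\in R_n\setminus\{\alpha\}$ and by $e_{-\alpha}$. If $\epsilon_n=1$, then $\hat t_n^{\,\flat}=r$ is $R_n'$-singular. If $\epsilon_n=0$, the image of $r$ in $Z/Ut\cong L(\lambda)$ is a multiple of $e_{-\alpha}v_n=0$, so $r\in Ut$. As $r$ has generalized weight $\mathrm{wt}(t_n)-\alpha$, and $Ut$ is spanned by weight vectors, Lemma \ref{lem:sing}(3) shows that $r$ is a multiple of $e_{-\alpha}t_n=0$. So $r=0$, and $\hat t_n^{\,\flat}=\hat t_n$ is $R_n'$-singular. Moreover, by \eqref{eq:comm}, \eqref{eq:jordan} and $p_n=0$,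
\[
0=e_\alpha r=(e_{\alpha_2}|e_{-\alpha_2})(t_{\alpha_2}+nK)\hat t_n=(e_{\alpha_2}|e_{-\alpha_2})\,(\mu|\alpha_2)\,t_n ,
\]
and $t_n\ne0$, so $(\mu|\alpha_2)=0$. The step from $\hat t_n^{\,\flat}$ to $\hat t_{n+1}$ is the same with $\theta+n\delta\in\Pi_{R_n'}$ in place of $\alpha_2+n\delta\in\Pi_{R_n}$; if $\eta_n=0$ it gives $(\mu|\theta)=0$.

Since $L(\lambda)$ is a weak $V$-module, Propositions \ref{prop:onlyA} and \ref{prop:skip} say that in the range $0\le n\le u-1$ both an $n$ with $\epsilon_n=0$ and an $n$ with $\eta_n=0$ occur. So $(\mu|\alpha_2)=(\mu|\theta)=0$, hence $\mu=0$, a contradiction.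
\end{proof}

For Theorem \ref{thm:D} we take the localization of Lemma \ref{lem:loc} itself, in which the irreducible module we started from is a submodule without complement.

\begin{proof}[Proof of Theorem \ref{thm:D}]
Since $u\ge2$, we can choose $\lambda\in A$ with $a=(\lambda|\alpha_1)\notin\mathbb Z$. Let $M=L(\lambda)$ with highest weight vector $v$; it is a weak $V$-module by Proposition \ref{prop:all}. Let $N=M[f^{-1}]$, a weak $V$-module by Lemma \ref{lem:loc}(1). It is spanned by the vectors $f^{-j}g$ with $g\in M$ of some $\mathfrak h$-weight, so $\mathfrak h$ acts semisimply on $N$.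

\emph{$N$ is cyclic.} By \eqref{eq:fx} and \eqref{eq:thetae} with $x=-j$, $ef^{-j}v=-j(a+j+1)f^{-j-1}v$, with nonzero coefficient for $j\ge1$. So $f^{-1}v$ generates all $f^{-j}v$, $j\ge1$. From $L_f=R_f+\mathrm{ad}f$ we get $f^{-j}y=\sum_i\binom{-j}i(\mathrm{ad}f)^i(y)f^{-j-i}$ for $y\in U$, so $f^{-j}Uv\subset\sum_iUf^{-j-i}v$. Hence $N=Uf^{-1}v$.

\emph{$\mathfrak m$ acts locally nilpotently.} As $\mathfrak m\subset\hat{\mathfrak n}_+$, for given $g\in M$ all products of $B\gg0$ elements of $\mathfrak m$ kill $g$, as in the proof of Theorem \ref{thm:A}(1). Now $[f,\mathfrak m]\subset\mathfrak m$, because $[f,\mathfrak g_\theta]\subset\mathfrak g_{\alpha_2}$ and $[f,\mathfrak g_{\alpha_2}]=0$. So $\mathrm{ad}f$ preserves the span $\mathfrak m^B\subset U$ of such products, and \eqref{eq:fx} gives $\mathfrak m^Bf^{-j}g\subset\sum_if^{-j-i}\mathfrak m^Bg=0$ for $B\gg0$.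

\emph{$N$ is not completely reducible.} Otherwise $N=M\oplus M''$ for some submodule $M''$. Since $f$ is bijective on $N$, it would be surjective on $M$. But $v\notin fM$, since $\mathrm{wt}(v)+\alpha_1$ is not a weight of $M$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{LW} Huaimin Li, Qing Wang, \emph{Affine vertex operator superalgebra $L_{\widehat{sl(2|1)}}(k,0)$ at boundary admissible level}, arXiv:2510.00679 (2025).
\end{thebibliography}

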